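\title{Stable rank one for crossed products by finite group actions with the generalized tracial Rokhlin property}

\begin{abstract}
Let $A$ be an infinite-dimensional simple unital $C^*$-algebra of topological stable rank one, and let $\alpha$ be an action of a finite group $G$ on $A$ with the generalized tracial Rokhlin property of Hirshberg and Orovitz. We prove that $A\rtimes_\alpha G$ has topological stable rank one, which answers a question of Lee and Osaka. The same conclusion holds for the crossed products by all subgroups of $G$ and for their fixed point algebras, and the norm condition in the definition of the property is not needed. The proof rests on a criterion for a finite simple unital $C^*$-algebra to have stable rank one: it suffices that the algebra be approximated by hereditary subalgebras of algebras of stable rank one, up to a remainder that is small in the sense of Cuntz comparison.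
\end{abstract}

\section{The question and the results}\label{sec:intro}

Write $GL(B)$ for the group of invertible elements of a unital $C^*$-algebra $B$, and $\operatorname{tsr}(B)$ for the topological stable rank of Rieffel. Only one value of it matters here: $\operatorname{tsr}(B)=1$ means that $GL(B)$ is dense in $B$. Finite-dimensional $C^*$-algebras have this property, and so does $\ell^\infty(\mathbb N)$, where one moves the small coordinates of a sequence away from $0$. The algebra $C(\overline{\mathbb D})$ of the closed unit disk does not have it: a function at distance less than $1$ from the identity function has winding number $1$ on the boundary circle, and so has a zero in the disk.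

Let a finite group $G$ of order $n$ act by $\alpha$ on a unital $C^*$-algebra $A$ with $\operatorname{tsr}(A)=1$. The crossed product $A\rtimes_\alpha G$ is a unital subalgebra of $M_n(A)$, and $M_n(A)$ has stable rank one. This inclusion alone gives nothing, because stable rank one does not pass to unital subalgebras: evaluation along a dense sequence embeds $C(\overline{\mathbb D})$ in $\ell^\infty(\mathbb N)$. One needs a property of the action that reverses the inclusion and places pieces of $M_n(A)$ inside the crossed product. Rokhlin-type properties do this.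

For positive elements $a,b$ of a $C^*$-algebra $A$, write $a\lesssim b$ (\emph{Cuntz subequivalence}) if there is a sequence $(r_j)$ in $A$ with $\|r_jbr_j^*-a\|\to0$. For positive matrices this says that the rank of $a$ is at most the rank of $b$; in general it compares the supports of $a$ and $b$ and ignores their norms.

\begin{definition}[Hirshberg and Orovitz]\label{def:gtrp}
Let $A$ be an infinite-dimensional simple unital $C^*$-algebra and $G$ a finite group. An action $\alpha\colon G\to\operatorname{Aut}(A)$ has the \emph{generalized tracial Rokhlin property} if for every finite set $F\subset A$, every $\varepsilon>0$ and every positive $x\in A$ with $\|x\|=1$ there are mutually orthogonal positive contractions $(e_g)_{g\in G}$ in $A$ such that, with $e=\sum_{g\in G}e_g$,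
\begin{enumerate}
\item[(1)] $\|\alpha_g(e_h)-e_{gh}\|<\varepsilon$ for all $g,h\in G$;
\item[(2)] $\|e_ga-ae_g\|<\varepsilon$ for all $a\in F$ and $g\in G$;
\item[(3)] $1-e\lesssim x$;
\item[(4)] $\|exe\|>1-\varepsilon$.
\end{enumerate}
\end{definition}

Conditions (1) and (2) ask for an almost central tower of $n$ levels that $G$ permutes as it permutes itself. Condition (3) says that the part of the unit that the tower misses has small support, although $\|1-e\|$ may equal $1$. Condition (4) says that the tower does not avoid $x$. The $e_g$ need not be projections, so the definition makes sense when $A$ has no nontrivial projections.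

A unital $C^*$-algebra is \emph{finite} if each of its isometries is unitary. Lee and Osaka proved that $\operatorname{tsr}(A\rtimes_\alpha G)=1$ when $A$ is a unital separable finite infinite-dimensional simple $C^*$-algebra that absorbs the Jiang--Su algebra $\mathcal Z$ and $\alpha$ has the generalized tracial Rokhlin property. The following question comes from \cite{LO}.

\begin{quote}
\emph{Let $G$ be a finite group, $A$ a unital separable finite infinite-dimensional simple $C^*$-algebra, and $\alpha$ an action of $G$ on $A$ with the generalized tracial Rokhlin property. If $\operatorname{tsr}(A)=1$, is $\operatorname{tsr}(A\rtimes_\alpha G)=1$?}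
\end{quote}

If the towers can be chosen with $e=1$, a short matrix computation (Section~\ref{sec:exact}) gives a positive answer, and this suggests the answer in general. The obstacle is that the part $b(1-e)$ of an element $b$ that lies outside the tower is not small in norm, and that nothing is known about it except the size of its support. The answer is nevertheless yes. Separability is not needed, and finiteness follows from $\operatorname{tsr}(A)=1$ (Lemma~\ref{lem:inv}).

\begin{theorem}\label{thm:main}
Let $G$ be a finite group, $A$ a unital infinite-dimensional simple $C^*$-algebra with $\operatorname{tsr}(A)=1$, and $\alpha\colon G\to\operatorname{Aut}(A)$ an action with the generalized tracial Rokhlin property. Then $\operatorname{tsr}(A\rtimes_\alpha G)=1$.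
\end{theorem}

Condition (4) can be dropped, and the conclusion extends to subgroups and fixed point algebras.

\begin{theorem}\label{thm:strong}
Let $A$ be a simple unital $C^*$-algebra with $\operatorname{tsr}(A)=1$, let $G$ be a finite group, and let $\alpha$ be an action of $G$ on $A$ such that for all $F$, $\varepsilon$, $x$ as in Definition~\ref{def:gtrp} there are mutually orthogonal positive contractions $(e_g)_{g\in G}$ satisfying \textup{(1)}, \textup{(2)} and \textup{(3)}. Then for every subgroup $L\le G$:
\begin{enumerate}
\item[(a)] $\operatorname{tsr}(A\rtimes_{\alpha|_L}L)=1$;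
\item[(b)] $\operatorname{tsr}(A^L)=1$, where $A^L$ is the fixed point algebra of $\alpha|_L$.
\end{enumerate}
\end{theorem}

Both theorems follow from a criterion in which no group appears. For a $C^*$-algebra $B$ let $B_\infty=\ell^\infty(\mathbb N,B)/c_0(\mathbb N,B)$ be its \emph{sequence algebra}. We write $[b_m]$ for the class of a bounded sequence $(b_m)$, so that $\|[b_m]\|=\limsup_m\|b_m\|$, and we regard $B\subset B_\infty$ as the classes of constant sequences. Relations that hold in $B$ up to errors tending to $0$ hold exactly in $B_\infty$. A $C^*$-subalgebra $H\subset E$ is \emph{hereditary} if $0\le a\le h$, $a\in E$, $h\in H$ imply $a\in H$.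

\begin{theorem}\label{thm:crit}
Let $B$ be a finite simple unital $C^*$-algebra. Suppose that for every finite set $S\subset B$ and every nonzero $y\in B_+$ there are positive contractions $e^{(m)}\in B$ $(m\in\mathbb N)$, with $e=[e^{(m)}]\in B_\infty$, and a $C^*$-subalgebra $D\subset B_\infty$ such that
\begin{enumerate}
\item[(i)] $e$ commutes with every element of $S$;
\item[(ii)] $eS\subset D$;
\item[(iii)] $1-e^{(m)}\lesssim y$ in $B$ for all $m$;
\item[(iv)] $D$ is isomorphic to a hereditary $C^*$-subalgebra of a unital $C^*$-algebra of topological stable rank one.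
\end{enumerate}
Then $\operatorname{tsr}(B)=1$.
\end{theorem}

Here $e$ need not be a projection and $D$ need not be unital. Section~\ref{sec:models} shows the two mechanisms of the proof in matrix form. Section~\ref{sec:tools} collects the tools, Section~\ref{sec:crit} proves Theorem~\ref{thm:crit}, and Sections~\ref{sec:cross} and~\ref{sec:sub} apply it to crossed products.

\section{Model cases}\label{sec:models}

\subsection{An action whose towers leave a remainder}

\begin{example}\label{ex:odd}
Let $G=\{1,g\}$ have order two. Let $A_N=\bigotimes_{m\le N}M_{2m+1}$, and let $A$ be the UHF algebra $\overline{\bigcup_N A_N}$. Let $v_m\in M_{2m+1}$ be the permutation matrix that exchanges the first $m$ basis vectors with the next $m$ and fixes the last one, and let $\alpha_g=\bigotimes_m\operatorname{Ad}v_m$. Given $F,\varepsilon,x$ with $\varepsilon<1$, choose $N$ such that $F$ lies within $\varepsilon/2$ of $A_N$ and $\|x-x_0\|<\varepsilon/2$ for some $x_0\in(A_N)_+$. For $m>N$ let $e_1,e_g$ be the projections, in the $m$-th tensor factor, onto the span of the first $m$ and of the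 next $m$ basis vectors. Then $\alpha_g(e_1)=e_g$, and $e_1,e_g$ commute with $A_N$, which gives (1) and (2). As $e$ and $x_0$ lie in different tensor factors, $\|ex_0e\|=\|x_0\|$, which gives (4). By Lemma~\ref{lem:cuntz}(a) below, $0\ne(x_0-\varepsilon/2)_+\lesssim x$. The normalized rank of $1-e$ is $1/(2m+1)$; for large $m$ this is less than the normalized rank of $(x_0-\varepsilon/2)_+$, and comparing ranks in the matrix algebra $A_m$ gives (3).

No tower with $e=1$ exists for $\varepsilon<1$. Indeed, $e_1+e_g=1$ and $e_1e_g=0$ make $e_1,e_g$ projections, and $\|\alpha_g(e_1)-e_g\|<1$ makes $\alpha_g(e_1)$ and $e_g$ unitarily equivalent. The unique tracial state of $A$ is $\alpha$-invariant, so it would take the value $\frac12$ on $e_1$. But every projection of $A$ is unitarily equivalent to a projection in some $A_N$, whose trace is a fraction with odd denominator.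
\end{example}

In this example $A\rtimes_\alpha G$ is the closure of the union of the finite-dimensional algebras $A_N\rtimes G$, so it has stable rank one.

\subsection{A tower without remainder}\label{sec:exact}

Let $G=\{1,g\}$ act on $A$ with $\operatorname{tsr}(A)=1$, and let $b=a+a'u\in B=A\rtimes_\alpha G$, where $u=u^*$ is the unitary that implements $\alpha_g$. Suppose that there are projections $e_1,e_g\in A$ with $e_1+e_g=1$ and $ue_1u=e_g$ that commute with $a$ and $a'$. Since $e_1ue_1=e_1e_gu=0$, the map
\[
\psi\colon M_2(e_1Ae_1)\to B,\qquad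
\begin{pmatrix}x_{11}&x_{12}\\x_{21}&x_{22}\end{pmatrix}\mapsto x_{11}+x_{12}u+ux_{21}+ux_{22}u
\]
is a $*$-homomorphism, and it is unital because $e_1+ue_1u=1$. Moreover
\[
\psi\begin{pmatrix}ae_1&a'e_1\\ \alpha_g(a')e_1&\alpha_g(a)e_1\end{pmatrix}
=ae_1+a'e_1u+a'e_gu+ae_g=b .
\]
Corners and matrix algebras inherit stable rank one (Proposition~\ref{prop:her} and Lemma~\ref{lem:inv}), so the matrix is a limit of invertible elements of $M_2(e_1Ae_1)$, and $b\in\overline{GL(B)}$. When $e\ne1$, the same map captures $be$ instead of $b$; this is the origin of hypotheses (ii) and (iv) of Theorem~\ref{thm:crit}.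

\subsection{Absorbing a remainder}\label{sec:absorb}

Let $E$ be any unital $C^*$-algebra and $\sigma\in E$ any element. Nothing need be known about the distance from $\sigma$ to $GL(E)$, yet $\sigma\oplus0$ is a limit of invertible elements of $M_2(E)$:
\[
\begin{pmatrix}\sigma&\mu\\ \mu&0\end{pmatrix}^{-1}=\begin{pmatrix}0&\mu^{-1}\\ \mu^{-1}&-\mu^{-2}\sigma\end{pmatrix}\qquad(\mu>0).
\]
An arbitrary element is harmless if next to it there is an empty corner of the same size. This is how (iii) will be used: $\sigma$ stands for the remainder $b(1-e)$, and the empty corner is a positive element $y$ with $by=yb=0$ and $1-e\lesssim y$.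

Now add the part of $b$ inside the tower. Think of three blocks: the tower away from $y$, the remainder $1-e$, and $y$. Stable rank one of $D$ provides an approximate polar decomposition in the first block, so after multiplication by a unitary that block is nearly positive. The unitary may create an entry in position $(1,2)$, but if it fixes $y$ it leaves the third row and column empty. We are led to matrices in $M_3(E)$ with $h\in E_+$ and arbitrary $\rho,\sigma\in E$, and for $\varepsilon,\mu>0$ we compute
\begin{equation}\label{eq:model}
\begin{pmatrix}1&0&\rho/\mu\\0&1&\sigma/\mu\\0&0&1\end{pmatrix}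
\begin{pmatrix}h+\varepsilon&0&0\\0&\varepsilon&0\\0&\mu&\varepsilon\end{pmatrix}
=\begin{pmatrix}h+\varepsilon&\rho&\varepsilon\rho/\mu\\0&\sigma+\varepsilon&\varepsilon\sigma/\mu\\0&\mu&\varepsilon\end{pmatrix}
\longrightarrow
\begin{pmatrix}h&\rho&0\\0&\sigma&0\\0&0&0\end{pmatrix}
\end{equation}
as $\varepsilon=\mu^2$ and $\mu\to0$. Both factors on the left are triangular with invertible diagonal entries, so the limit lies in $\overline{GL(M_3(E))}$.

Four things separate this model from Theorem~\ref{thm:crit}. A noninvertible $b$ need not have an empty corner $y$. There may be no projections to define blocks. The unitary has to fix $y$. And $1-e$ need not be orthogonal to $y$. Section~\ref{sec:crit} deals with them in turn.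

\section{Tools}\label{sec:tools}

Throughout, $E$ is a unital $C^*$-algebra. We write $|x|=(x^*x)^{1/2}$; the map $x\mapsto|x|$ is norm continuous. For self-adjoint $a$, expressions such as $a_+$, $(a-\delta)_+$ and $\min(a,1)$ are given by functional calculus, which in $E_\infty$ is computed coordinatewise. The set $\overline{GL(E)}$ is invariant under multiplication by invertible elements on either side. If $a_1,\dots,a_N\ge0$ are mutually orthogonal, then $\|\sum_i a_i\|=\max_i\|a_i\|$.

For $a\in E_+$, the set $\operatorname{her}(a)=\overline{aEa}$ is the smallest hereditary $C^*$-subalgebra containing $a$, and $a(a+\delta)^{-1}$, $\delta\to0$, is an approximate unit for it. Consequently, if $ab=0$ then $a'b=0$ for all $a'\in\operatorname{her}(a)$, in particular for $a'=f(a)$ with $f$ continuous and $f(0)=0$. We use this without further mention. If $H\subset E$ is hereditary and $h\in H_+$, then $hEh\subset H$.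

\begin{lemma}\label{lem:cuntz}
Let $a,b,c\in E_+$.
\begin{enumerate}
\item[(a)] If $\|a-b\|<\delta$, there is a contraction $q\in E$ with $(a-\delta)_+=qbq^*$; in particular $(a-\delta)_+\lesssim b$.
\item[(b)] If $a\lesssim b$ and $b\lesssim c$, then $a\lesssim c$.
\item[(c)] If $a\in\operatorname{her}(b)$, in particular if $a\le b$, then $a\lesssim b$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) is \cite[Lemma~2.2]{KR}. For (b), choose $r$ with $rbr^*$ close to $a$ and then $s$ with $\|r\|^2\|scs^*-b\|$ small. For (c), let $r_\delta=a^{1/2}(b+\delta)^{-1/2}$; then $r_\delta br_\delta^*=a^{1/2}b(b+\delta)^{-1}a^{1/2}\to a$ because $a^{1/2}\in\operatorname{her}(b)$.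
\end{proof}

\begin{lemma}\label{lem:inv}
\begin{enumerate}
\item[(a)] If $\operatorname{tsr}(E)=1$, then $\operatorname{tsr}(M_n(E))=1$ for all $n$.
\item[(b)] If $x\in\overline{GL(E)}$ and $\varepsilon>0$, there is a unitary $U\in E$ with $\|x-U|x|\|<\varepsilon$.
\item[(c)] If $\operatorname{tsr}(E)=1$, then $E$ is finite.
\item[(d)] If $E$ is finite, every left or right invertible element of $E$ is invertible.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Use induction on $n$. Write a matrix in blocks with $a\in M_{n-1}(E)$ and $d\in E$ on the diagonal. Perturb $a$ slightly so that it becomes invertible, and then $d$ so that $d-ca^{-1}b$ becomes invertible. The result is invertible because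
\[
\begin{pmatrix}a&b\\c&d\end{pmatrix}=\begin{pmatrix}1&0\\ca^{-1}&1\end{pmatrix}\begin{pmatrix}a&0\\0&d-ca^{-1}b\end{pmatrix}\begin{pmatrix}1&a^{-1}b\\0&1\end{pmatrix}.
\]

(b) For $a\in GL(E)$ the element $U=a|a|^{-1}$ is unitary and $x-U|x|=(x-a)+U(|a|-|x|)$. Take $a$ close to $x$.

(c) Let $v^*v=1$ and pick $a\in GL(E)$ with $\|v-a\|<1$. Then $\|1-v^*a\|<1$, so $v^*a$ is invertible, hence so is $v^*$, and $v$ is unitary.

(d) If $cb=1$, then $1=b^*c^*cb\le\|c\|^2b^*b$, so $|b|$ is invertible. The isometry $b|b|^{-1}$ is unitary, so $b$ is invertible. For right invertible elements take adjoints.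
\end{proof}

\begin{lemma}\label{lem:seq}
\begin{enumerate}
\item[(a)] If $\operatorname{tsr}(E)=1$, then $\operatorname{tsr}(E_\infty)=1$.
\item[(b)] If $b\in E$ and $b\in\overline{GL(E_\infty)}$, then $b\in\overline{GL(E)}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Invertible approximants of the coordinates may have unbounded inverses, so we use Lemma~\ref{lem:inv}(b) instead. Let $x=[x_m]$ and $\varepsilon>0$, and choose unitaries $u_m$ with $\|x_m-u_m|x_m|\|<\varepsilon$. With $u=[u_m]$, the element $u(|x|+\varepsilon)$ is invertible and within $2\varepsilon$ of $x$.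

(b) Let $v=[v_m]$ have inverse $[v'_m]$ and satisfy $\|v-b\|<\delta$. Then $v_mv'_m\to1$ and $v'_mv_m\to1$, so for large $m$ the element $v_m$ is left and right invertible, and $\|v_m-b\|<\delta$.
\end{proof}

\begin{lemma}\label{lem:simple}
Let $E$ be simple and let $a,b\in E$ be nonzero. Then $1=\sum_{i=1}^Na_iab_i$ for some $N$ and some $a_i,b_i\in E$, and $avb\ne0$ for some unitary $v\in E$.
\end{lemma}

\begin{proof}
The algebraic ideal generated by $a$ is dense, so it contains an invertible element and hence $1$. Write also $1=\sum_ja'_jbb'_j$. If $aEb=0$, then $1=\sum_{i,j}a_i\,a(b_ia'_j)b\,b'_j=0$, which is absurd. Finally $E$ is spanned by its unitaries, since a self-adjoint contraction $h$ is the real part of the unitary $h+i(1-h^2)^{1/2}$.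
\end{proof}

The last tool passes stable rank one to hereditary subalgebras. These need not be unital, so let $H^\dagger$ denote $H$ with a new unit adjoined, also when $H$ already has one. The difficulty is that an invertible element of $E$ near $c\in H^\dagger$ differs from $c$ by an element $d$ of $E$ that has no reason to lie in $H$. The remedy is row and column operations: if $c$ acts as the identity off some $h_2\in H_+$, multiplication by invertible elements close to $1$ removes the part of $d$ that is not cut down by $h_2$ on both sides.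

\begin{proposition}\label{prop:her}
Let $\operatorname{tsr}(E)=1$ and let $H\subset E$ be a hereditary $C^*$-subalgebra. Then $GL(H^\dagger)$ is dense in $H^\dagger$. If $H$ is unital, then $\operatorname{tsr}(H)=1$.
\end{proposition}

\begin{proof}
If $H$ is unital, then $H^\dagger\cong H\oplus\mathbb C$, so the second statement follows from the first. If $1_E\in H$, then $H=E$ and $H^\dagger\cong E\oplus\mathbb C$ has dense invertibles. So let $1_E\notin H$ and identify $H^\dagger$ with $H+\mathbb C1\subset E$. An element of this unital $C^*$-subalgebra is invertible in it as soon as it is invertible in $E$.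

Let $x\in H$ and $\eta\in(0,1)$. Take a positive contraction $j$ far out in an approximate unit of $H$ and a small $\gamma\in(0,\frac12)$, and put $h_0=(j-2\gamma)_+$. Since $\|j-h_0\|\le2\gamma$, we can arrange that $\|x-xh_0\|<\eta/2$ and $\|x-h_0x\|<\eta/2$; then $x'=h_0xh_0$ satisfies $\|x-x'\|<\eta$. Let $h_1=\varphi(j)$, where $\varphi$ is $0$ on $[0,\gamma]$, $1$ on $[2\gamma,1]$ and linear between, and let $h_2=\min(j/\gamma,1)$. These are positive contractions in $H$ with $h_1h_0=h_0$, $h_2h_1=h_1$, $h_2h_0=h_0$. Put $w=1-h_2$, so that $wx'=x'w=0$.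

\emph{Claim.} If $c\in H+1$ satisfies $wc=w=cw$ and $0<\rho<\frac14$, there is an invertible $c_0\in H+1$ with $\|c_0-c\|\le4\rho$.

Choose $a\in GL(E)$ with $\|a-c\|<\rho$ and put $d=a-c$. From $wc=w$ we get $(1+dw)c=c+dw$, so $a=c+dw+dh_2=(1+dw)c+dh_2$. Hence $(1+dw)^{-1}a=c+d'h_2$ is invertible, where $d'=(1+dw)^{-1}d$ has norm at most $2\rho$. From $cw=w$ we get $c(1+wd'h_2)=c+wd'h_2$, so $c+d'h_2=c(1+wd'h_2)+h_2d'h_2$. As $\|wd'h_2\|<\frac12$, the element
\[
c_0=(c+d'h_2)(1+wd'h_2)^{-1}=c+h_2d'h_2(1+wd'h_2)^{-1}=c+h_2d'(1+h_2wd')^{-1}h_2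
\]
is invertible; the last equality comes from $(1+h_2wd')h_2=h_2(1+wd'h_2)$. It lies in $H+1$ because $h_2Eh_2\subset H$, and $\|c_0-c\|\le2\rho/(1-2\rho)\le4\rho$. This proves the claim.

To approximate $1+x$, apply the claim to $c=1+x'$, which is within $\eta$ of $1+x$. Scaling gives $\lambda+x\in\overline{GL(H^\dagger)}$ for $\lambda\ne0$.

To approximate $x$ itself, note that $x'$ acts as $0$ on $w$, not as the identity. We add $1-h_1$ and remove it afterwards. Let $c=x'+(1-h_1)$; the claim applies because $w(1-h_1)=1-h_2-h_1+h_2h_1=w$. The invertible element $c_0(h_0+\eta)\in H^\dagger$ is within $8\rho$ of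
\[
c(h_0+\eta)=x'h_0+(1-h_1)h_0+\eta c=x'h_0+\eta c .
\]
Now $\|x'h_0-x\|\le\|h_0(xh_0-x)h_0\|+\|x'-x\|\le2\eta$ and $\|\eta c\|\le\eta(\|x\|+1)$. Since $\rho$ and $\eta$ are arbitrarily small, $x\in\overline{GL(H^\dagger)}$.
\end{proof}

\section{A criterion for stable rank one}\label{sec:crit}

\subsection{Creating an empty corner}

In a finite algebra a noninvertible element is close to one that has a right annihilator $d_1$ and a left annihilator $d_2$. For a matrix these are supported on the kernel and on the cokernel, which may differ; one then multiplies on the right by an invertible matrix that sends a vector of the cokernel into the kernel. In a simple algebra we first make $x=d_1d_2$ nonzero, and then find an invertible $w$ that agrees with $x$ where $|x|$ is large. This lemma is the only place where the proof of Theorem~\ref{thm:crit} uses that $B$ is finite and simple.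

\begin{lemma}\label{lem:zero}
Let $B$ be a finite simple unital $C^*$-algebra. Suppose that $b\in\overline{GL(B)}$ whenever $b\in B$ and $bz=zb=0$ for some $z\in B_+$ with $\|z\|=1$. Then $\operatorname{tsr}(B)=1$.
\end{lemma}

\begin{proof}
Let $b\in B$ be noninvertible and $\varepsilon>0$. By Lemma~\ref{lem:inv}(d), $b$ is neither left nor right invertible, so $0$ lies in the spectra of $|b|$ and of $|b^*|$. Let $g\colon[0,\infty)\to[0,1]$ be continuous, $0$ on $[0,\varepsilon]$ and $1$ on $[2\varepsilon,\infty)$, and put $b_1=bg(|b|)$. The identity $bf(b^*b)=f(bb^*)b$ holds for polynomials $f$, hence for continuous $f$, so $b_1=g(|b^*|)b$. We have $\|b-b_1\|=\||b|(1-g(|b|))\|\le2\varepsilon$, so it suffices to show that $b_1\in\overline{GL(B)}$. The elements $d_1=(\varepsilon-|b|)_+$ and $d_2=(\varepsilon-|b^*|)_+$ are nonzero, and $b_1d_1=0=d_2b_1$.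

By Lemma~\ref{lem:simple} there is a unitary $v$ with $d_1vd_2\ne0$. Put $b_2=b_1v$ and $d'_1=v^*d_1v\ge0$. Then $b_2d'_1=0=d_2b_2$, and $x=d'_1d_2\ne0$.

As a product of two positive elements, $x=\lim_{\delta\to0}(d'_1+\delta)(d_2+\delta)$ lies in $\overline{GL(B)}$. Fix $\kappa>0$ with $2\kappa<\|x\|$, and use Lemma~\ref{lem:inv}(b) to find a unitary $U$ with $\|x-U|x|\|<\kappa/2$. Let $p=f(|x|)$ with $f\colon[0,\infty)\to[0,1]$ continuous, $0$ on $[0,\kappa]$ and $1$ on $[2\kappa,\infty)$. Let $z=(|x|-2\kappa)_+\ne0$, so that $pz=z$. Put
\[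
a=U(|x|+\kappa)\in GL(B),\qquad w=a+(x-a)p .
\]
Then $w=a(1+a^{-1}(x-a)p)$ and
\[
a^{-1}(x-a)p=(|x|+\kappa)^{-1}(U^*x-|x|)p-\kappa(|x|+\kappa)^{-1}p .
\]
The first term has norm less than $\kappa^{-1}\cdot\kappa/2=\frac12$. The second has norm at most $\frac12$, because $f(\tau)\ne0$ forces $\tau>\kappa$. So $w$ is invertible.

Since $pz=z$, we have $wz=az+(x-a)z=xz=d'_1d_2z$, and therefore $b_2wz=0$. Since $x^*x=d_2(d'_1)^2d_2\in\operatorname{her}(d_2)$ and $z$ is a function of $x^*x$ vanishing at $0$, we have $z\in\operatorname{her}(d_2)$, and therefore $zb_2w=0$. The hypothesis, applied to $b_2w$ and $z/\|z\|$, gives $b_2w\in\overline{GL(B)}$, so $b_1=(b_2w)w^{-1}v^*\in\overline{GL(B)}$.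
\end{proof}

\subsection{The factorization without projections}

In \eqref{eq:model} let $y$ be the matrix unit in position $(3,3)$, $t$ the matrix unit in position $(2,3)$, and $r$ the second column of the limit. The computation uses only five relations between $h,r,t,y$, and none of them requires a projection.

\begin{lemma}\label{lem:absorb}
Let $C$ be a unital $C^*$-algebra, let $h,y\in C_+$ and $r,t\in C$, and suppose that
\begin{equation}\label{eq:five}
hy=0,\qquad yr=0,\qquad ty=t,\qquad yt=0,\qquad rtt^*=r .
\end{equation}
Then $h+r\in\overline{GL(C)}$.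
\end{lemma}

\begin{proof}
Taking adjoints gives $yh=0$, $yt^*=t^*$ and $t^*y=0$. For $\varepsilon,\mu>0$ let
\[
X=(1+\mu^{-1}rt)\,(h+\varepsilon+\mu t^*).
\]
The first factor is invertible because $(rt)^2=r(ty)rt=rt(yr)t=0$. The second factor equals $(1+\mu N)(h+\varepsilon)$ with $N=t^*(h+\varepsilon)^{-1}$. From $(h+\varepsilon)y=\varepsilon y$ we get $(h+\varepsilon)^{-1}y=\varepsilon^{-1}y$, so
\[
N^2=t^*(h+\varepsilon)^{-1}\,yt^*\,(h+\varepsilon)^{-1}=\varepsilon^{-1}(t^*y)\,t^*(h+\varepsilon)^{-1}=0 .
\]
Hence $X$ is invertible. Since $rth=rt(yh)=0$ and $rtt^*=r$, expanding the product gives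
\[
X=h+r+\varepsilon+\mu t^*+\varepsilon\mu^{-1}rt,
\]
which tends to $h+r$ when $\varepsilon=\mu^2$ and $\mu\to0$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:crit}}

By Lemma~\ref{lem:zero} we may take $b\in B$ and $z\in B_+$ with $\|z\|=1$ and $bz=zb=0$. By Lemma~\ref{lem:seq}(b) it suffices to show that $b\in\overline{GL(C)}$ for $C=B_\infty$. We construct $h,y,r,t\in C$ satisfying \eqref{eq:five} and a unitary $U\in C$ such that $U^*b$ is close to $h+r$.

\medskip\noindent\emph{Step 1: the empty corner.} The projection $y$ of the model is replaced by three nested functions of $z$. Let $f\colon[0,1]\to[0,1]$ be continuous, $0$ on $[0,\frac12]$ and $1$ on $[\frac34,1]$, and put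
\[
y_0=(z-\tfrac34)_+\ne0,\qquad y=f(z),\qquad y_1=\min(2z,1).
\]
Then $y_0^{1/2}y=y_0^{1/2}$ and $yy_1=y$, and $b$ annihilates $y$ and $y_1$ on both sides. Apply the hypothesis to $S=\{b,z\}$ and the nonzero positive element $y_0$, and obtain $e^{(m)}$, $e$ and $D$. By (i) the self-adjoint element $e$ commutes with $b$, $b^*$ and $z$, so every continuous function of $e$ commutes with $b$, $|b|$, $z$, $y$ and $y_1$.

\medskip\noindent\emph{Step 2: the element $t$.} Condition (iii) has to be turned into one element of $C$. The elements that witness $1-e^{(m)}\lesssim y_0$ need not be bounded in $m$, but cutting $1-e^{(m)}$ down by $\frac14$ produces an exact equation, and with it a bound. Choose $r_m\in B$ with $\|r_my_0r_m^*-(1-e^{(m)})\|<\frac14$. By Lemma~\ref{lem:cuntz}(a) there is $q_m\in B$ with $(\frac34-e^{(m)})_+=q_mr_my_0r_m^*q_m^*$. Put $s_m=q_mr_my_0^{1/2}$. Then $s_ms_m^*=(\frac34-e^{(m)})_+$, so $\|s_m\|\le1$, and $s_my=s_m$. Thus $s=[s_m]\in C$ satisfies $ss^*=(\frac34-e)_+$ and $sy=s$.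

We rescale $s$ so that its range element equals $1$ where $e$ is small. Let $\theta(\tau)=\max(\frac34-\tau,\frac12)^{-1/2}$ and $t_0=\theta(e)s$. Then $t_0y=t_0$, and $t_0t_0^*=P(e)$ with
\[
P(\tau)=\frac{(\frac34-\tau)_+}{\max(\frac34-\tau,\frac12)},\qquad P=1\ \text{ on }[0,\tfrac14].
\]
The range of $t_0$ may overlap $y$, so we cut it: let $t=(1-y_1)t_0$. Then $ty=t$, and $yt=0$ because $y(1-y_1)=0$. The cut will cost nothing, because $b$ vanishes on $y_1$.

\medskip\noindent\emph{Step 3: splitting $b$.} The remainder must be supported where $P(e)=1$, so we split $b$ along a function of $e$ and not along $e$ itself. On $[0,1]$ let $\beta(\tau)=\min(4\tau,1)$ and $\gamma(\tau)=\min(4,1/\tau)$ with $\gamma(0)=4$. These are continuous, $\beta(\tau)=\tau\gamma(\tau)$, and $1-\beta$ vanishes on $[\frac14,1]$. With $k=\beta(e)$ we have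
\begin{equation}\label{eq:k}
k=e\gamma(e),\qquad\|\gamma(e)\|\le4,\qquad(1-k)P(e)=1-k .
\end{equation}
So $b=bk+b(1-k)$, where $bk=(be)\gamma(e)$ is controlled by $be\in D$.

\medskip\noindent\emph{Step 4: a unitary that fixes the corner.} A unitary from the unitization of $D$ could move $y$ and destroy the relation $yr=0$. We therefore work in
\[
D_0=\{d\in D: dz=zd=0\}.
\]
This $C^*$-subalgebra of $D$ is hereditary: if $d'\in D$ and $0\le d'\le d\in D_0$, then $0\le zd'z\le zdz=0$, so $(d')^{1/2}z=0$ and $d'z=zd'=0$. A hereditary subalgebra of a hereditary subalgebra is hereditary, so by (iv) and Proposition~\ref{prop:her} the invertible elements of $D_0^\dagger$ are dense. Since $z\ne0$, we have $1\notin D_0$, and $D_0^\dagger\cong D_0+\mathbb C1\subset C$. By (ii), $be=eb\in D$, and $(be)z=bze=0=z(be)$, so $be\in D_0$. Let $\eta>0$. By Lemma~\ref{lem:inv}(b) there is a unitary $U=\lambda1+d$ with $\lambda\in\mathbb C$, $d\in D_0$ and $\|be-U|be|\|<\eta$. Here $|be|=|b|e$, because $(be)^*(be)=b^*be^2$. Put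
\[
h=|b|k\ge0,\qquad r=U^*b(1-k).
\]
By \eqref{eq:k}, $U^*b-(h+r)=U^*bk-|b|k=(U^*be-|be|)\gamma(e)$ has norm at most $4\eta$.

\medskip\noindent\emph{Step 5: the relations \eqref{eq:five}.} The relations $ty=t$ and $yt=0$ were shown in Step 2. From $bz=0$ we get $\||b|z\|=\|bz\|=0$, so $|b|y=0$ and $hy=|b|yk=0$. From $dz=0$ we get $zd^*=0$, so $yd^*=0$ and $yU^*=\bar\lambda y$; hence $yr=\bar\lambda yb(1-k)=0$. Finally $ry_1=U^*by_1(1-k)=0$, that is, $r(1-y_1)=r$, and so by \eqref{eq:k}
\[
rtt^*=r(1-y_1)P(e)(1-y_1)=U^*b(1-k)P(e)(1-y_1)=r(1-y_1)=r .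
\]

By Lemma~\ref{lem:absorb}, $U^*b$ is within $4\eta$ of $\overline{GL(C)}$, and so is $b$. As $\eta>0$ is arbitrary, $b\in\overline{GL(C)}$. This proves Theorem~\ref{thm:crit}. \qed

\begin{remark}\label{rem:calkin}
Finiteness cannot be omitted. Let $Q$ be the Calkin algebra of a separable infinite-dimensional Hilbert space. A nonzero $y\in Q_+$ lifts to a noncompact positive operator $Y$, whose spectral projection for $[\delta,\infty)$ has infinite rank for some $\delta>0$. An isometry $V$ onto its range satisfies $V^*YV\ge\delta$, so $1\lesssim y$. Thus $Q$ is simple and satisfies (i)--(iv) with $e^{(m)}=0$ and $D=0$. But an isometry whose range has infinite codimension gives a nonunitary isometry in $Q$, so $\operatorname{tsr}(Q)\ne1$ by Lemma~\ref{lem:inv}(c). The same algebra shows the purpose of condition (4) in Definition~\ref{def:gtrp}: on $Q$, the choice $e_g=0$ satisfies (1)--(3) for every action.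
\end{remark}

\section{The crossed product}\label{sec:cross}

In this section $A$ is an infinite-dimensional simple unital $C^*$-algebra with $\operatorname{tsr}(A)=1$, $G$ is a group of finite order $n$ with neutral element $1$, and $\alpha$ is an action for which (1)--(3) of Definition~\ref{def:gtrp} can be satisfied for all $F,\varepsilon,x$. We prove the following statement, which contains Theorem~\ref{thm:main}.

\begin{proposition}\label{prop:cross}
Under these assumptions $B=A\rtimes_\alpha G$ is simple and finite, and $\operatorname{tsr}(B)=1$.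
\end{proposition}

\subsection{The regular representation and towers}

Recall that $B$ consists of the formal sums $b=\sum_{k\in G}b_ku_k$ with $b_k\in A$, where $u_1=1$, $u_ku_l=u_{kl}$, $u_k^*=u_{k^{-1}}$ and $u_kau_k^*=\alpha_k(a)$. Index the rows and columns of $M_n$ by $G$. The regular representation
\begin{equation}\label{eq:reg}
\pi\colon B\to M_n(A),\qquad\pi(b)_{g,h}=\alpha_{g^{-1}}(b_{gh^{-1}}),
\end{equation}
is an injective unital $*$-homomorphism, and $\|b\|=\|\pi(b)\|$. The map $b\mapsto b_1=\pi(b)_{1,1}$ is the canonical conditional expectation onto $A$. It is positive, and it is faithful because $(bb^*)_1=\sum_kb_kb_k^*$. We have $A_\infty\subset B_\infty$, and $\operatorname{Ad}u_g$ restricts on $A_\infty$ to the coordinatewise action, again denoted $\alpha_g$.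

Let $F\subset A$ be finite and $x\in A_+$ with $\|x\|=1$. For each $m$ choose $(e_g^{(m)})_{g\in G}$ satisfying (1)--(3) for $(F,\frac1m,x)$. The sum $e^{(m)}=\sum_ge_g^{(m)}$ is a positive contraction by orthogonality. Put $e_g=[e_g^{(m)}]$ and $e=[e^{(m)}]$ in $A_\infty$. We call these data an \emph{$(F,x)$-tower}. They satisfy
\begin{equation}\label{eq:tower}
e_ge_h=0\ (g\ne h),\qquad u_ge_hu_g^*=e_{gh},\qquad e_ga=ae_g\ (a\in F),\qquad1-e^{(m)}\lesssim x .
\end{equation}
If (4) is available, the tower can be chosen with $\|exe\|\ge1$ as well. Each tower serves one finite set $F$, which is why separability of $A$ plays no role.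

\subsection{Towers do not avoid a given element}

Condition (3) measures the remainder against elements of $A$, while Theorem~\ref{thm:crit} measures it against elements of $B$. To bridge this gap we compress $y\in B_+$ by one level $e_g$ of a tower. This kills all coefficients of $y$ except $c=y_1$, and we need to know that something survives. The next lemma, which is where (4) would enter, ensures this.

\begin{lemma}\label{lem:sees}
Let $c\in A_+$ with $\|c\|=1$ and let $F\subset A$ be a finite set containing $c$. There are $x\in A_+$ with $\|x\|=1$ and an $(F,x)$-tower with $\|ce\|\ge\frac12$.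
\end{lemma}

If (4) holds, take $x=c$ and a tower with $\|ece\|\ge1$; then $\|ce\|\ge\|ece\|\ge1$. A reader interested only in Theorem~\ref{thm:main} may pass to Lemma~\ref{lem:down}. Without (4) the idea is this: if a tower avoided $c$, most of $c$ would sit under $1-e$ and so under $x$. It is therefore enough to choose $x$ too small to dominate $(c-\frac12)_+$. Remark~\ref{rem:calkin} shows that such an $x$ need not exist in an infinite algebra.

\begin{lemma}\label{lem:small}
For every nonzero $c'\in A_+$ there is $x\in A_+$ with $\|x\|=1$ and $c'\not\lesssim x$.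
\end{lemma}

\begin{proof}
We find $x$ such that two copies of $x$ fit under $c'$, and show that two copies of $x$ do not fit under $x$.

First, $\operatorname{her}(c')$ contains nonzero orthogonal positive elements $c_1,c_2$. Suppose not. If the spectrum of $c'$ had two nonzero points, functions with disjoint supports that vanish at $0$ would give such a pair. So $c'$ is a multiple of a projection $p$, and $\operatorname{her}(c')=pAp$. For the same reason every self-adjoint element of the unital algebra $pAp$ has one-point spectrum there, so $pAp=\mathbb Cp$. With $1=\sum_ia_ipb_i$ as in Lemma~\ref{lem:simple}, every $a\in A$ equals $\sum_{i,j}a_i(pb_iaa_jp)b_j$, which lies in the span of the elements $a_ipb_j$. This contradicts $\dim A=\infty$.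

By Lemma~\ref{lem:simple} there is $w\in c_1Ac_2$ with $\|w\|=1$. Put $x=ww^*\in\operatorname{her}(c_1)$ and $x'=w^*w\in\operatorname{her}(c_2)$. These are orthogonal elements of $\operatorname{her}(c')$ of norm one.

For $a\in M_k(A)_+$ and $a'\in M_l(A)_+$ write $a\lesssim a'$ if $R_ja'R_j^*\to a$ for some $k\times l$ matrices $R_j$ over $A$. This extends the relation on $A_+$, it is transitive by the proof of Lemma~\ref{lem:cuntz}(b), and it is compatible with direct sums by taking block diagonal $R_j$. We have $x\lesssim x'$, since $r_\delta=w(x'+\delta)^{-1/2}$ satisfies $r_\delta x'r_\delta^*=wx'(x'+\delta)^{-1}w^*\to ww^*$. We have $x\oplus x'\lesssim x+x'$, since the column $R_j$ with entries $x^{1/j}$ and $(x')^{1/j}$ satisfies $R_j(x+x')R_j^*=x^{1+2/j}\oplus(x')^{1+2/j}$. With Lemma~\ref{lem:cuntz}(c) this gives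
\[
x\oplus x\lesssim x\oplus x'\lesssim x+x'\lesssim c' .
\]

Suppose $c'\lesssim x$. Then $x\oplus x\lesssim x$, and by induction $x^{\oplus N}\lesssim x$ for all $N$. Write $1=\sum_{i=1}^Na_ixb_i=R'R$, where $R'$ is the row with entries $a_ix^{1/2}$ and $R$ is the column with entries $x^{1/2}b_i$. Then $1=R^*R'^*R'R\le\|R'\|^2R^*R$, so $q=R^*R=\sum_ib_i^*xb_i$ is invertible, and the row with entries $q^{-1/2}b_i^*$ witnesses $1\lesssim x^{\oplus N}$. Hence $1\oplus1\lesssim x^{\oplus2N}\lesssim x\lesssim1$, and there is a $2\times1$ matrix $R_0$ over $A$ with $\|R_0R_0^*-1_2\|<1$. Let $V\in M_2(A)$ have first column $(R_0R_0^*)^{-1/2}R_0$ and second column $0$. Then $VV^*=1_2$, but $V$ is not invertible. This contradicts the finiteness of $M_2(A)$, which holds by Lemma~\ref{lem:inv}(a),(c).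
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:sees}]
Let $c'=(c-\frac12)_+\ne0$, take $x$ from Lemma~\ref{lem:small}, and take any $(F,x)$-tower. Since $c$ commutes with $e$, we have $c-(1-e)^{1/2}c(1-e)^{1/2}=ce$ in $A_\infty$. If $\|ce\|<\frac12$, then $\|c-(1-e^{(m)})^{1/2}c(1-e^{(m)})^{1/2}\|<\frac12$ for large $m$, and Lemma~\ref{lem:cuntz} gives
\[
c'\lesssim(1-e^{(m)})^{1/2}c(1-e^{(m)})^{1/2}\le1-e^{(m)}\lesssim x,
\]
contrary to the choice of $x$.
\end{proof}

\begin{lemma}\label{lem:down}
For every nonzero $y\in B_+$ there is $x\in A_+$ with $\|x\|=1$ and $x\lesssim y$ in $B$.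
\end{lemma}

\begin{proof}
Write $y=\sum_ky_ku_k$. The coefficient $c=y_1$ is positive and nonzero; scale $y$ so that $\|c\|=1$. Take a tower as in Lemma~\ref{lem:sees} for $F=\{y_k:k\in G\}$. As $c$ commutes with each $e_g$, the sum $ce=\sum_gce_g$ has mutually orthogonal positive terms, so $\|ce_g\|\ge\frac12$ for some $g$. For the commuting positive contractions $c$ and $e_g$ we have $ce_g^2\ge(ce_g)^2$, so $\|e_gce_g\|=\|ce_g^2\|\ge\frac14$. By \eqref{eq:tower}, $u_ke_g=e_{kg}u_k$, and so in $B_\infty$
\[
e_gye_g=\sum_ky_ke_gu_ke_g=\sum_ky_ke_ge_{kg}u_k=ce_g^2=e_gce_g .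
\]
Thus $c_m=e_g^{(m)}ce_g^{(m)}\in A_+$ satisfies $\limsup_m\|c_m\|\ge\frac14$ and $\|c_m-e_g^{(m)}ye_g^{(m)}\|\to0$. Pick $m$ with $\|c_m\|>\frac3{16}$ and $\|c_m-e_g^{(m)}ye_g^{(m)}\|<\frac1{16}$. By Lemma~\ref{lem:cuntz}, $0\ne(c_m-\frac1{16})_+\lesssim e_g^{(m)}ye_g^{(m)}\lesssim y$. Normalize this element.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:cross}}

\emph{$B$ is simple.} Let $I\ne0$ be a closed ideal of $B$, pick a nonzero $y\in I_+$, and take $x$ from Lemma~\ref{lem:down}. As a limit of elements $ryr^*$, $x$ lies in $I$. So $I\cap A$ is a nonzero closed ideal of $A$, and $1\in I$.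

\emph{$B$ is finite.} By Lemma~\ref{lem:inv}(a),(c), $M_n(A)$ is finite, and so is its unital $C^*$-subalgebra $\pi(B)$.

\emph{The hypotheses of Theorem~\ref{thm:crit}.} Let $S\subset B$ be finite and $y\in B_+$ nonzero. Take $x\lesssim y$ from Lemma~\ref{lem:down}, let $F$ be the set of all coefficients $s_k$ of elements $s=\sum_ks_ku_k$ of $S$, and take an $(F,x)$-tower. Then $1-e^{(m)}\lesssim x\lesssim y$, which is (iii). The element $e$ commutes with $F$, and $u_geu_g^*=\sum_he_{gh}=e$, so $e$ commutes with $S$, which is (i).

The algebra $D$ is built as in Section~\ref{sec:exact}, with the corner replaced by $H=\overline{e_1A_\infty e_1}$, the hereditary subalgebra of $A_\infty$ generated by $e_1$. Define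
\[
\psi\colon M_n(H)\to B_\infty,\qquad\psi([x_{g,h}])=\sum_{g,h}u_gx_{g,h}u_h^* .
\]
This map is linear and preserves adjoints. For $x,x'\in H$ and $l\ne1$ we have
\begin{equation}\label{eq:orth}
xu_lx'=x\,\alpha_l(x')\,u_l=0,
\end{equation}
because $x\in\overline{A_\infty e_1}$, $\alpha_l(x')\in\overline{e_lA_\infty}$ and $e_1e_l=0$. Hence in the product $\sum u_gx_{g,h}u_h^*u_kx'_{k,j}u_j^*$ only the terms with $h=k$ survive, and $\psi$ is multiplicative. It is injective: since $e_1\in H$, \eqref{eq:orth} gives
\[
e_1u_g^*\,\psi([x_{k,j}])\,u_he_1=e_1x_{g,h}e_1,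
\]
and $e_1xe_1=0$ with $x\in H$ forces $x=\lim_{\delta\to0}e_1(e_1+\delta)^{-1}x\,e_1(e_1+\delta)^{-1}=0$. Put $D=\psi(M_n(H))$, a $C^*$-subalgebra of $B_\infty$ isomorphic to $M_n(H)$. Now $M_n(H)$ is the hereditary subalgebra of $M_n(A_\infty)$ generated by $e_1\otimes1_n$, and $\operatorname{tsr}(M_n(A_\infty))=1$ by Lemmas~\ref{lem:seq}(a) and~\ref{lem:inv}(a). This is (iv).

For (ii), let $s\in S$ and $k\in G$. Since $s_k$ commutes with $e_g^{1/2}=u_ge_1^{1/2}u_g^*$,
\[
es_ku_k=\sum_ge_g^{1/2}s_ke_g^{1/2}u_k=\sum_gu_g\bigl(e_1^{1/2}\alpha_{g^{-1}}(s_k)e_1^{1/2}\bigr)u_{k^{-1}g}^*\in D ,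
\]
and summing over $k$ gives $es\in D$. Comparing with \eqref{eq:reg}, $es$ is the image under $\psi$ of the matrix $\pi(s)$ compressed by $e_1^{1/2}\otimes1_n$: the tower carries the compressed regular representation back into $B_\infty$.

Theorem~\ref{thm:crit} gives $\operatorname{tsr}(B)=1$. This proves Proposition~\ref{prop:cross} and Theorem~\ref{thm:main}. \qed

\medskip
The assumption $\operatorname{tsr}(A)=1$ was used three times: for the finiteness of $B$, for (iv), and, when (4) is not assumed, for the finiteness of $M_2(A)$ in Lemma~\ref{lem:small}. The assumption $\dim A=\infty$ was used only in Lemma~\ref{lem:small}.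

\section{Subgroups and fixed point algebras}\label{sec:sub}

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
(a) If $\dim A<\infty$, then $A\rtimes L$ is finite-dimensional and has stable rank one. Let $\dim A=\infty$. By Proposition~\ref{prop:cross} it suffices to show that $\alpha|_L$ satisfies (1)--(3). A tower for $G$ becomes a tower for $L$ when its levels are grouped along a set of coset representatives. Let $G=\bigsqcup_{t\in T}Lt$. Given $F,\varepsilon,x$, take $(e_g)_{g\in G}$ for $(F,\varepsilon/|T|,x)$ and put $f_l=\sum_{t\in T}e_{lt}$ for $l\in L$. The sets $lT$, $l\in L$, partition $G$, so the $f_l$ are mutually orthogonal positive contractions with $\sum_lf_l=\sum_ge_g$; this gives (3). For $l,l'\in L$ and $a\in F$,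
\[
\alpha_{l'}(f_l)-f_{l'l}=\sum_{t\in T}\bigl(\alpha_{l'}(e_{lt})-e_{l'lt}\bigr),\qquad f_la-af_l=\sum_{t\in T}(e_{lt}a-ae_{lt})
\]
are sums of $|T|$ terms of norm less than $\varepsilon/|T|$, which gives (1) and (2).

(b) The fixed point algebra is a corner of the crossed product. Let $p=|L|^{-1}\sum_{l\in L}u_l\in A\rtimes L$. Then $p=p^*$ and $u_lp=p=pu_l$ for $l\in L$, so $p$ is a projection. For $a\in A$ and $k\in L$,
\[
p\,au_k\,p=pap=\frac1{|L|}\sum_{l\in L}\alpha_l(a)u_lp=\Bigl(\frac1{|L|}\sum_{l\in L}\alpha_l(a)\Bigr)p\in A^Lp .
\]
Since $p$ commutes with $A^L$, the map $a\mapsto ap=pap$ is a $*$-homomorphism from $A^L$ to $p(A\rtimes L)p$, and it is onto by the displayed formula. It is injective because the coefficient of $u_1$ in $ap$ is $a/|L|$. So $A^L$ is isomorphic to a unital hereditary subalgebra of $A\rtimes L$, and (a) and Proposition~\ref{prop:her} give $\operatorname{tsr}(A^L)=1$.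
\end{proof}

\begin{thebibliography}{9}

\bibitem{KR}
Kirchberg and R{\o}rdam, \emph{Infinite absorbing $C^*$-algebras}, Adv. Math. 167 (2002).

\bibitem{LO}
Hyun Ho Lee and Hiroyuki Osaka, \emph{Tracially sequentially-split ${}^*$-homomorphisms between $C^*$-algebras II}, arXiv:1906.06950 (2019).

\end{thebibliography}
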